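\title{The diachromatic number of an asymmetric digraph exceeds its dichromatic number from three colors on}

\begin{abstract}
A coloring of the vertices of a digraph is acyclic if no directed cycle is monochromatic, and complete if for every ordered pair of distinct colors some arc goes from the first color to the second. The dichromatic number $\operatorname{dc}(D)$ is the least number of colors in an acyclic coloring of $D$, and the diachromatic number $\operatorname{dac}(D)$ is the largest number of colors in a coloring that is both acyclic and complete. We prove that $\operatorname{dac}(D)\ge \operatorname{dc}(D)+1$ for every digraph $D$ without symmetric arcs and with $\operatorname{dc}(D)\ge 3$. Hence no such digraph has $\operatorname{dc}(D)=\operatorname{dac}(D)=r$ with $r>2$, as was conjectured. The bound is attained for $r=3$, equality of the two parameters does occur for $r\le 2$, and the result extends to certain digraphs with symmetric arcs.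
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and have no loops or multiple arcs. Two arcs $(u,v)$ and $(v,u)$ are \emph{symmetric}, and together they form a directed cycle of length $2$. A digraph is \emph{asymmetric}, or an \emph{oriented graph}, if it has no pair of symmetric arcs.

A \emph{coloring} of a digraph $D$ with $k$ colors is a surjective map $\varphi\colon V(D)\to\{1,\dots,k\}$. It is \emph{acyclic} if no directed cycle of $D$ is monochromatic, that is, if every color class induces an acyclic subdigraph. It is \emph{complete} if for every ordered pair $(i,j)$ of distinct colors some arc of $D$ goes from a vertex of color $i$ to a vertex of color $j$. The \emph{dichromatic number} $\operatorname{dc}(D)$ is the minimum number of colors in an acyclic coloring of $D$, and the \emph{diachromatic number} $\operatorname{dac}(D)$ is the maximum number of colors in a coloring of $D$ that is both acyclic and complete.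

The two parameters are tied together by one observation. If no arc goes from color $i$ to color $j$ in an acyclic coloring, then no directed cycle can visit both classes without leaving their union, and the two classes can be merged into one acyclic class. An acyclic coloring with the minimum number of colors is therefore complete. So $\operatorname{dc}(D)$ and $\operatorname{dac}(D)$ are the smallest and the largest number of colors in a complete acyclic coloring, $\operatorname{dc}(D)\le\operatorname{dac}(D)$, and equality means that all complete acyclic colorings of $D$ use the same number of colors.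

When symmetric arcs are allowed, equality is easy to arrange. Replace every edge of a graph $G$ by a pair of symmetric arcs. The acyclic vertex sets of the resulting digraph are the independent sets of $G$, so $\operatorname{dc}$ becomes the chromatic number and $\operatorname{dac}$ the achromatic number, the largest number of colors in a proper coloring with an edge between any two colors. The complete graph on $r$ vertices gives $\operatorname{dc}=\operatorname{dac}=r$ for every $r$, because its only acyclic coloring is the one with $r$ singleton classes.

This rigidity comes from cycles of length $2$. In an asymmetric digraph any two vertices may share a color, and this leaves room to rearrange a coloring. Asymmetry also works in the opposite direction: two singleton classes cannot have arcs between them both ways, so complete colorings with many colors need many vertices. For few colors the second effect can win. A single vertex has $\operatorname{dc}=\operatorname{dac}=1$, and the directed triangle has $\operatorname{dc}=\operatorname{dac}=2$, since a complete coloring with three colors needs six arcs. A digraph that needs three colors is much denser than a triangle, and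 one expects the first effect to take over. This is the content of the following conjecture from the paper~\cite{ORS} of Olsen, Rubio-Montiel and Silva Ramirez.

\begin{quote}
\emph{There is no asymmetric digraph $D$ with $\operatorname{dc}(D)=\operatorname{dac}(D)=r$ for $r>2$.}
\end{quote}

We prove the conjecture in the following form.

\begin{theorem}\label{thm:main}
Every asymmetric digraph $D$ with $\operatorname{dc}(D)\ge 3$ satisfies $\operatorname{dac}(D)\ge\operatorname{dc}(D)+1$.
\end{theorem}

The proof is elementary and self-contained. Section~\ref{sec:reduction} shows that it suffices to find $r+1$ suitable color classes that need not cover the digraph, and reduces all $r\ge3$ to vertex-critical digraphs with $r=3$. Section~\ref{sec:small} determines the asymmetric digraphs with $\operatorname{dc}=\operatorname{dac}=1$, gives infinitely many with $\operatorname{dc}=\operatorname{dac}=2$, and works through a tournament on seven vertices, which attains the bound for $r=3$ and shows the method; we do not claim that the bound is attained for $r\ge4$. Sections~\ref{sec:optimal}--\ref{sec:large} treat the critical case, and Section~\ref{sec:symmetric} extends the theorem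 to some digraphs with symmetric arcs.

\section{Linked families and the reduction to three colors}\label{sec:reduction}

\subsection*{Conventions}
Paths and cycles are directed, and their length is the number of arcs. We write $u\to v$ if $(u,v)$ is an arc. A vertex set is \emph{acyclic} if it induces an acyclic subdigraph, and \emph{cyclic} otherwise. Subsets of acyclic sets are acyclic, and $\operatorname{dc}(D)\le k$ holds exactly when $V(D)$ is a disjoint union of $k$ acyclic sets, some of which may be empty. We write $A+z$ for $A\cup\{z\}$ and $A-x$ for $A\setminus\{x\}$. The sets $N^+(u)$ and $N^-(u)$ consist of the out-neighbors and the in-neighbors of $u$ in $D$. For vertex sets $B$ and $U$ let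
\[
N_B^{\pm}(u)=N^{\pm}(u)\cap B,\qquad N_B^{\pm}(U)=\bigcup_{u\in U}N_B^{\pm}(u).
\]
A \emph{source} of a digraph is a vertex without in-neighbors and a \emph{sink} is a vertex without out-neighbors. In a nonempty acyclic digraph the first vertex of a longest path is a source and the last vertex is a sink, because a further arc would either close a cycle or extend the path.

In an asymmetric digraph $N^+(u)\cap N^-(u)=\emptyset$ and every cycle has length at least $3$. Thus sets with at most two vertices are acyclic, and a cyclic set $\{a,b,c\}$ is a directed triangle, whose orientation is determined by any one of its arcs: if $a\to b$, then $b\to c\to a$.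

\subsection*{Families}
Two disjoint nonempty vertex sets $X,Y$ are \emph{linked} if there is an arc from $X$ to $Y$ and an arc from $Y$ to $X$. A \emph{$k$-family} in $D$ is a collection of $k$ pairwise disjoint, pairwise linked, nonempty acyclic sets. The color classes of a complete acyclic coloring form a family that covers $V(D)$, but a family in general need not cover $V(D)$. A family in an induced subdigraph of $D$ is a family in $D$, and this is what makes induction possible. The two lemmas below hold in every digraph, asymmetric or not.

\begin{lemma}\label{lem:merge}
Let $D$ be a digraph.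
\begin{enumerate}
\item[(a)] If $X,Y$ are disjoint acyclic sets and no arc goes from $X$ to $Y$, then $X\cup Y$ is acyclic. Hence two disjoint acyclic sets with cyclic union are linked.
\item[(b)] If $A$ is acyclic and $A+x$ is cyclic, then $x$ has an in-neighbor and an out-neighbor in $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A cycle in $X\cup Y$ meets both sets, so it contains an arc from $X$ to $Y$ and an arc from $Y$ to $X$. Part (b) is the second statement of (a) for the sets $A$ and $\{x\}$.
\end{proof}

\begin{lemma}\label{lem:extend}
If a digraph $D$ has a $k$-family, then $\operatorname{dac}(D)\ge k$.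
\end{lemma}

\begin{proof}
Let $V_1,\dots,V_k$ be a $k$-family. Consider the partitions of $V(D)$ into nonempty acyclic sets in which $V_1,\dots,V_k$ are contained in $k$ distinct parts. Adding the uncovered vertices as singletons gives one such partition; take one with the fewest parts. Suppose that two parts are not linked. Their union is acyclic by Lemma~\ref{lem:merge}(a), and at most one of them contains a set $V_i$, since the $V_i$ are pairwise linked. Merging the two parts gives a partition of the same kind with fewer parts, a contradiction. So the parts are the classes of a complete acyclic coloring with at least $k$ colors.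
\end{proof}

\subsection*{The reduction}
Everything rests on the following statement, which is proved in Sections~\ref{sec:optimal}--\ref{sec:large}.

\begin{proposition}\label{prop:critical}
Let $D$ be an asymmetric digraph with $\operatorname{dc}(D)=3$ and $\operatorname{dc}(D-u)\le 2$ for every vertex $u$. Then $D$ has a $4$-family.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:critical}]
We show by induction on $r\ge3$ that every asymmetric digraph $D$ with $\operatorname{dc}(D)=r$ has an $(r+1)$-family; Lemma~\ref{lem:extend} then gives the theorem. Deleting a vertex lowers $\operatorname{dc}$ by at most $1$, because the deleted vertex can be given a color of its own.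

Let $r=3$, and let $D'$ be a minimal induced subdigraph of $D$ with $\operatorname{dc}(D')\ge3$. Then $\operatorname{dc}(D'-u)\le2$ for all $u$, hence $\operatorname{dc}(D')=3$, and Proposition~\ref{prop:critical} gives a $4$-family in $D'$.

Let $r\ge4$, and let $A$ be a maximal acyclic set of $D$. Then $\operatorname{dc}(D-A)\ge r-1$, since $A$ costs only one more color. Delete the vertices of $D-A$ one at a time. The dichromatic number starts at a value at least $r-1$, reaches $1$, and drops by at most $1$ in each step, so at some stage there is a set $W\subseteq V(D)\setminus A$ with $\operatorname{dc}(D[W])=r-1$. By induction $D[W]$ has an $r$-family. By maximality $A+x$ is cyclic for every $x\notin A$, so $A$ is linked to every member of the family by Lemma~\ref{lem:merge}(b). Adding $A$ gives an $(r+1)$-family.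
\end{proof}

The inductive step only carries one extra color along and uses nothing about $r$ except that the induction hypothesis is available. The extra color is created in the base case, and the next section shows why the base case cannot be taken lower.

\section{One, two and three colors}\label{sec:small}

\subsection*{One color}
The following lemma is needed here and again in Section~\ref{sec:optimal}.

\begin{lemma}\label{lem:star}
Let $D$ be a nonempty acyclic digraph with no path of length $2$ and no two disjoint arcs. Then there is a vertex $c$ such that all arcs leave $c$ or all arcs enter $c$.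
\end{lemma}

\begin{proof}
This is trivial if $D$ has at most one arc. Otherwise two arcs share a vertex $c$; let $a$ and $b$ be their other ends, with $a\ne b$ because an acyclic digraph has no symmetric arcs. An arc that avoids $c$ must meet both arcs, so it joins $a$ and $b$. Then $a,b,c$ are pairwise adjacent, and the source, the middle vertex and the sink of this acyclic triple form a path of length $2$. So every arc is incident with $c$. If one arc entered $c$ and another left $c$, they would form a path of length $2$.
\end{proof}

\begin{proposition}\label{prop:one}
Let $D$ be an asymmetric digraph with at least one vertex. Then $\operatorname{dc}(D)=\operatorname{dac}(D)=1$ if and only if the arcs of $D$ all leave one common vertex or all enter one common vertex (this includes the case of no arcs).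
\end{proposition}

\begin{proof}
Let $\operatorname{dc}(D)=\operatorname{dac}(D)=1$. Then $D$ is acyclic and, by Lemma~\ref{lem:extend}, has no $2$-family. A path $a\to b\to c$ would give the $2$-family $\{a,c\},\{b\}$, and disjoint arcs $a\to b$, $c\to d$ would give the $2$-family $\{a,d\},\{b,c\}$. Lemma~\ref{lem:star} applies.

Conversely, let all arcs leave $c$. The arcs of a cycle have different tails, so $D$ is acyclic and $\operatorname{dc}(D)=1$. In any coloring, every arc between two classes leaves the class of $c$, so no two classes are linked and $\operatorname{dac}(D)=1$. If all arcs enter $c$, reverse all arcs.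
\end{proof}

\subsection*{Two colors}
Recall that a digraph is \emph{strong} if it has a path from every vertex to every other vertex.

\begin{proposition}\label{prop:two}
For $m\ge1$ let $D_m$ be the digraph with vertices $a,b,p_1,\dots,p_m$ and arcs $a\to b$, $b\to p_i$, $p_i\to a$ for $1\le i\le m$. Then $D_m$ is strong and asymmetric, and $\operatorname{dc}(D_m)=\operatorname{dac}(D_m)=2$.
\end{proposition}

\begin{proof}
The digraph $D_m$ is the union of the triangles $a\to b\to p_i\to a$, which share the arc $a\to b$, so it is strong and cyclic, and $D_m-a$ is acyclic. Thus $\operatorname{dc}(D_m)=2$. Suppose that a complete coloring has at least three classes. If $a$ and $b$ lie in one class, two other classes consist of vertices $p_i$ only and have no arc between them. If $a$ and $b$ lie in different classes, a third class consists of vertices $p_i$ only. Every arc that enters this class starts at $b$, so no arc comes from the class of $a$. Both cases contradict completeness, so $\operatorname{dac}(D_m)\le 2$.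
\end{proof}

What keeps $\operatorname{dac}(D_m)$ small is the scarcity of arcs: each $p_i$ has one in-neighbor and one out-neighbor. Lemma~\ref{lem:degree} shows that a critical digraph with three colors has no such vertex.

\subsection*{Three colors: a tournament on seven vertices}
In an asymmetric digraph two singletons are never linked. A family therefore has at most one singleton member, and
\begin{equation}\label{eq:count}
\text{a $k$-family in an asymmetric digraph covers at least $2k-1$ vertices.}
\end{equation}
Together with Theorem~\ref{thm:main}, this shows that an asymmetric digraph with $\operatorname{dc}\ge3$ has at least seven vertices. The following example has exactly seven.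

The \emph{Paley tournament} $P_7$ has vertex set $\mathbb{Z}_7$ and arcs $i\to j$ for $j-i\in\{1,2,4\}$. Exactly one of $d$ and $-d$ lies in $\{1,2,4\}$ for each $d\neq0$, so any two vertices are joined by exactly one arc, and
\[
N^+(i)=\{i+1,i+2,i+4\},\qquad N^-(i)=\{i+3,i+5,i+6\}.
\]

\begin{proposition}\label{prop:paley}
We have $\operatorname{dc}(P_7)=3$ and $\operatorname{dac}(P_7)=4$. Thus the bound of Theorem~\ref{thm:main} is attained for $r=3$.
\end{proposition}

\begin{proof}
In an acyclic set of four vertices of a tournament, the source $i$ sends arcs to the other three, which therefore form the set $N^+(i)$. But $i+1\to i+2\to i+4\to i+1$ is a triangle. So acyclic sets have at most three vertices, and two of them cannot cover seven vertices. The partition $\{0,1,2\},\{3,4,5\},\{6\}$ is acyclic, because $i\to i+1\to i+2$ and $i\to i+2$. Hence $\operatorname{dc}(P_7)=3$. By~\eqref{eq:count}, $\operatorname{dac}(P_7)\le4$, and Example~\ref{ex:paley} constructs a $4$-family.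
\end{proof}

\begin{example}\label{ex:paley}
We turn the $3$-coloring $\{0,1,2\},\{3,4,5\},\{6\}$ of $P_7$ into a $4$-family in the way the general proof does. Let $A=\{0,1,2\}$, a largest acyclic set, and let $H=\{3,4,5,6\}$ be the union of the other two classes. The plan is to split $A$ into two linked sets $X,Y$ and to split $H$ anew into two acyclic sets $S,T$.

The arcs inside $H$ are $3\to4$, $3\to5$, $4\to5$, $4\to6$, $5\to6$ and $6\to3$. Every cycle in $H$ uses the arc $6\to3$, so removing either $3$ or $6$ leaves an acyclic set. This gives many acyclic bipartitions of $H$: each one that separates $3$ from $6$, and also $\{3,6\},\{4,5\}$.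

In $A$ we put the source and the sink together: $Y=\{0,2\}$ and $X=\{1\}$ are linked by $0\to1\to2$. A set $S\subseteq H$ is linked to both $X$ and $Y$ exactly when it meets each of the four sets
\[
N_H^-(X)=\{4,6\},\quad N_H^-(Y)=\{3,5,6\},\quad N_H^+(X)=\{3,5\},\quad N_H^+(Y)=\{3,4,6\}.
\]
Both $S=\{3,6\}$ and $T=\{4,5\}$ meet all four sets, and they are linked by $3\to4\to6$. So $\{1\},\{0,2\},\{3,6\},\{4,5\}$ is a $4$-family.
\end{example}

Two features made this work: $H$ had two vertices that each meet all of its cycles, and each of the four sets had at least two elements, one for $S$ and one for $T$. Section~\ref{sec:optimal} shows that the first feature is always present when $A$ is chosen extremally, and Section~\ref{sec:split} shows that the two features together suffice when $|H|\ge4$. What remains is the case $|H|=3$, where $H$ is too small to be split well (Section~\ref{sec:triangle}), and the task of finding $X$ and $Y$ with four large sets (Section~\ref{sec:large}).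

\section{Hubs and optimal partitions}\label{sec:optimal}

\emph{In Sections~\ref{sec:optimal}--\ref{sec:large}, $D$ is an asymmetric digraph with vertex set $V$ such that $\operatorname{dc}(D)=3$, $\operatorname{dc}(D-u)\le2$ for all $u\in V$, and $D$ has no $4$-family.} We derive a contradiction, which proves Proposition~\ref{prop:critical}.

Reversing all arcs preserves acyclic sets and linked pairs and exchanges $N^+$ with $N^-$. It preserves the standing assumptions and all notions defined below, so every statement has a dual; we refer to this as \emph{duality}. The hypothesis $\operatorname{dc}(D)=3$ will be used in the form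
\begin{equation}\label{eq:complement}
\text{the complement of every acyclic set is cyclic.}
\end{equation}

\begin{lemma}\label{lem:degree}
Every vertex $u$ satisfies $|N^+(u)|\ge2$ and $|N^-(u)|\ge2$.
\end{lemma}

\begin{proof}
Write $V-u=V_1\sqcup V_2$ with $V_1,V_2$ acyclic. By~\eqref{eq:complement}, the sets $V_1+u$ and $V_2+u$ are cyclic, so $u$ has an in-neighbor and an out-neighbor in each $V_i$ by Lemma~\ref{lem:merge}(b).
\end{proof}

Criticality provides $3$-colorings with a singleton class. As in Example~\ref{ex:paley}, we single out one large class $A$ and keep the other two together, since we want the freedom to split their union differently.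

\begin{definition}
A \emph{hub} of a vertex set $H$ is a vertex $v\in H$ such that $H-v$ is acyclic; equivalently, every cycle of $D[H]$ passes through $v$. A partition $V=A\sqcup H$ is \emph{admissible} if $A$ is acyclic and $H$ has a hub. It is \emph{optimal} if $|A|$ is maximum among admissible partitions.
\end{definition}

Admissible partitions exist: if $V-v=V_1\sqcup V_2$ with $V_1,V_2$ acyclic, take $A=V_1$ and $H=V_2+v$. In an admissible partition $H$ is cyclic by~\eqref{eq:complement}, so $|H|\ge3$. Optimality will be used through exchanges: we move vertices between $A$ and $H$, obtain a larger acyclic set, and check that its complement still has a hub. The check is free when the complement is small.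

\begin{lemma}\label{lem:small}
Every nonempty set of at most four vertices has a hub.
\end{lemma}

\begin{proof}
In a set of at most three vertices every vertex is a hub. Suppose that $\{a,b,c,x\}$ has no hub. Then each of its four triples is a directed triangle; say $a\to b\to c\to a$. The triangle $\{a,b,x\}$ contains $a\to b$, so $b\to x$. The triangle $\{b,c,x\}$ contains $b\to c$, so $c\to x\to b$. The arcs $b\to x$ and $x\to b$ contradict asymmetry.
\end{proof}

\begin{lemma}\label{lem:neighbors}
Let $V=A\sqcup H$ be optimal.
\begin{enumerate}
\item[(a)] For every $z\in H$ the sets $N_A^+(z)$ and $N_A^-(z)$ are nonempty, and $D[A]$ has a path of length at least $1$ from a vertex of $N_A^+(z)$ to a vertex of $N_A^-(z)$.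
\item[(b)] $D[H]$ has no $3$-family.
\item[(c)] If $T\subseteq H$ is acyclic, contains a hub of $H$ and has $|T|\ge2$, then $|N_A^+(T)|\ge2$ and $|N_A^-(T)|\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We claim that $A+z$ is cyclic. If $z$ is a hub of $H$, this is~\eqref{eq:complement} applied to $H-z$. Otherwise $H$ has a hub $v\ne z$, which is also a hub of $H-z$; if $A+z$ were acyclic, the partition $(A+z)\sqcup(H-z)$ would be admissible, against optimality. A cycle in $A+z$ passes through $z$ and has length at least $3$. Deleting $z$ from it leaves the required path.

(b) By (a), $A$ is linked to every nonempty subset of $H$. A $3$-family in $D[H]$ together with $A$ would be a $4$-family.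

(c) By duality it suffices to treat $N_A^+(T)$, which is nonempty by (a). Suppose $N_A^+(T)=\{x\}$. No arc goes from $T$ to $A-x$, so $(A-x)\cup T$ is acyclic by Lemma~\ref{lem:merge}(a), and it has $|A|-1+|T|>|A|$ vertices. Its complement is $(H\setminus T)+x$, and $x$ is a hub of it: $H\setminus T$ avoids a hub of $H$ and is therefore acyclic. This contradicts optimality.
\end{proof}

A single hub $v$ gives only the bipartition $\{v\},H-v$ and those with a side $\{v,u\}$. Part (b) forces more: a digraph with a hub and no $3$-family has all its cycles squeezed through one arc, as in the digraphs $D_m$ and in the set $H$ of Example~\ref{ex:paley}.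

\begin{lemma}\label{lem:twohubs}
Let $V=A\sqcup H$ be optimal. Then $H$ has at least two hubs.
\end{lemma}

\begin{proof}
Let $v$ be a hub, and let $K$ be the strong component of $v$ in $D[H]$, the set of vertices that can reach $v$ and be reached from $v$ by paths in $D[H]$. Every cycle of $D[H]$ passes through $v$ and so lies in $K$. As $H$ is cyclic, $|K|\ge3$, and since $D[K]$ is strong, every vertex of $K$ has an in-neighbor and an out-neighbor in $K$. The sets $R^+=N_K^+(v)$ and $R^-=N_K^-(v)$ are nonempty and disjoint. Every cycle of $D[H]$ leaves $v$ through $R^+$ and returns through $R^-$. If one of these sets is a singleton, its element lies on every cycle and is a second hub.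

Suppose then that $|R^+|\ge2$ and $|R^-|\ge2$. For $q\in R^+$ and $p\in R^-$ consider the three sets $\{v\}$, $\{q,p\}$ and $K\setminus\{v,q,p\}$. They are acyclic, since the last two lie in $H-v$. The set $\{v\}$ is linked to $\{q,p\}$, and also to the third set, which contains a further vertex of $R^+$ and a further vertex of $R^-$. By Lemma~\ref{lem:neighbors}(b),
\begin{equation}\label{eq:notlinked}
\{q,p\}\text{ and }K\setminus\{v,q,p\}\text{ are not linked, for all }q\in R^+,\ p\in R^-.
\end{equation}
We apply~\eqref{eq:notlinked} four times. Take a cycle $v\to q_0\to\dots\to p_0\to v$, and fix $q_1\in R^+-q_0$ and $p_1\in R^--p_0$.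

\emph{The pair $\{q_0,p_0\}$.} If the cycle had length at least $4$, the successor of $q_0$ and the predecessor of $p_0$ on it would lie in $K\setminus\{v,q_0,p_0\}$, against~\eqref{eq:notlinked}. So $q_0\to p_0$.

\emph{The pair $\{q_0,p_1\}$.} The arc $q_0\to p_0$ goes from the pair to $K\setminus\{v,q_0,p_1\}$, so no arc goes back. The vertex $p_1$ has an in-neighbor in $K$, which is not $v$ because $p_1\to v$. Hence $q_0\to p_1$.

\emph{The pair $\{q_1,p_0\}$.} The arc $q_0\to p_0$ goes from $K\setminus\{v,q_1,p_0\}$ to the pair, so no arc goes from the pair to that set. The vertex $q_1$ has an out-neighbor in $K$, which is not $v$ because $v\to q_1$. Hence $q_1\to p_0$.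

\emph{The pair $\{q_1,p_1\}$.} The arcs $q_1\to p_0$ and $q_0\to p_1$ link the pair to $K\setminus\{v,q_1,p_1\}$. This contradicts~\eqref{eq:notlinked}.
\end{proof}

To split $A$ into two linked sets we must exclude the stars of Proposition~\ref{prop:one}.

\begin{lemma}\label{lem:notstar}
Let $V=A\sqcup H$ be optimal. Then $D[A]$ contains a path of length $2$ or two disjoint arcs.
\end{lemma}

\begin{proof}
Otherwise, by Lemma~\ref{lem:star} and duality, we may assume that all arcs of $D[A]$ leave a vertex $c$. Every path of length at least $1$ in $D[A]$ starts at $c$, so Lemma~\ref{lem:neighbors}(a) gives $z\to c$ for every $z\in H$. Let $v$ be a hub of $H$. The set $(H-v)+c$ is acyclic, because $H-v$ is acyclic and $c$ has no out-neighbor in $H$. Its complement $(A-c)+v$ is acyclic too: a cycle in it has length at least $3$ and so has an arc avoiding $v$, but $A-c$ spans no arc. This contradicts~\eqref{eq:complement}.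
\end{proof}

\section{The splitting lemma}\label{sec:split}

The next lemma is the general form of Example~\ref{ex:paley}. Since $D$ has no $4$-family, it appears as a restriction on all linked bipartitions of $A$.

\begin{lemma}\label{lem:split}
Let $V=A\sqcup H$ be optimal with $|H|\ge4$, and let $A=X\sqcup Y$ with $X,Y$ linked. Then one of the four sets $N_H^-(X)$, $N_H^-(Y)$, $N_H^+(X)$, $N_H^+(Y)$ has at most one element.
\end{lemma}

\begin{proof}
Suppose that all four sets have at least two elements. We call them \emph{labels} and group them in two pairs of \emph{partners}: $N_H^-(X),N_H^-(Y)$ and $N_H^+(X),N_H^+(Y)$. By Lemma~\ref{lem:neighbors}(a) every $z\in H$ has an out-neighbor and an in-neighbor in $X\cup Y$, so the union of two partners is $H$.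

It suffices to find a partition $H=S\sqcup T$ into acyclic sets that both meet all four labels. Indeed, $S$ and $T$ are then linked to $X$ and to $Y$, they are linked to each other by Lemma~\ref{lem:merge}(a) because $H$ is cyclic, and $X,Y,S,T$ is a $4$-family.

Let $v\ne w$ be hubs of $H$ (Lemma~\ref{lem:twohubs}) and let $F=H\setminus\{v,w\}$, so $|F|\ge2$. If every label meets both $\{v,w\}$ and $F$, take $S=\{v,w\}$ and $T=F$; the first is acyclic as a pair and the second because $F\subseteq H-v$.

Otherwise some label $\lambda$ misses $F$ or misses $\{v,w\}$, and we look for a partition $F=F_S\sqcup F_T$ and put $S=F_S+v$, $T=F_T+w$. These sets are acyclic, since $S\subseteq H-w$ and $T\subseteq H-v$. We translate the requirements into conditions on $F_S$ and $F_T$.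

\emph{The label $\lambda$ and its partner $\lambda'$.} If $\lambda$ misses $F$, then $\lambda=\{v,w\}$ because $|\lambda|\ge2$, and $\lambda'\supseteq F$; put $L=F$. If $\lambda$ misses $\{v,w\}$, then $\lambda\subseteq F$ and $\lambda'\supseteq\{v,w\}$; put $L=\lambda$. In both cases one of $\lambda,\lambda'$ contains $v$ and $w$, so that $S$ and $T$ meet it automatically, and the other contains $L$, where $L\subseteq F$ and $|L|\ge2$. It is enough that $F_S$ and $F_T$ both meet $L$. Fix distinct $a,b\in L$.

\emph{The other pair $\mu,\mu'$.} Each $u\in\{v,w\}$ lies in at least one of $\mu,\mu'$. Let $M_u=F$ if $u$ lies in both, and let $M_u=\nu\cap F$ if $u\notin\nu$ for a label $\nu\in\{\mu,\mu'\}$. It is enough that $F_S$ meets $M_v$ and $F_T$ meets $M_w$. Each $M_u$ is nonempty, because a label that misses $u$ has at least two elements and at most one of them lies outside $F$. Moreover $|M_v\cup M_w|\ge2$. If one of the two sets is $F$, this holds because $|F|\ge2$. If $v$ and $w$ miss the same label $\nu$, then $\nu\subseteq F$ and $M_v=M_w=\nu$. If they miss different labels, then $M_v\cup M_w=(\mu\cup\mu')\cap F=F$. So $M_v$ and $M_w$ are not one and the same singleton,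 and there are distinct $f\in M_v$ and $f'\in M_w$.

The graph on $F$ with the edges $ab$ and $ff'$ has at most two edges, so it has no cycle and is bipartite. Take a partition of $F$ into two parts that separates $a$ from $b$ and $f$ from $f'$, and let $F_S$ be the part containing $f$. Then $F_S$ and $F_T$ both meet $L$, the set $F_S$ meets $M_v$, and $F_T$ meets $M_w$.
\end{proof}

The hypothesis $|H|\ge4$ entered as $|F|\ge2$. For $H=\{v,w,f\}$ one of $S,T$ is a single vertex that must lie in all four labels, and pairs of partners such as $\{v,w\},\{w,f\}$ and $\{v,f\},H$ have no common vertex. This case needs a different construction.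

\section{The case where $H$ is a triangle}\label{sec:triangle}

Fix an optimal partition $V=A\sqcup H$ with $|H|=3$. Then $H=\{z_1,z_2,z_3\}$ with $z_i\to z_{i+1}$, indices modulo $3$. Write $N_i^\pm=N_A^\pm(z_i)$. These six sets are nonempty by Lemma~\ref{lem:neighbors}(a), and $N_i^+\cap N_i^-=\emptyset$.

We place the three vertices $z_i$ in three different classes. Singletons cannot be linked, so at least two of them receive a companion from $A$, chosen to supply the arcs against the direction of the triangle; the rest of $A$ is the fourth class (Figure~\ref{fig:triangle}). The difficulty is that the removed companions may carry all arcs of some kind between a class and $A$. Two consequences of~\eqref{eq:complement} control this.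

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, every node/.style={circle, inner sep=1.5pt}]
\draw[line width=20pt, gray!25, line cap=round] (0,0)--(0,1.6);
\draw[line width=20pt, gray!25, line cap=round] (4,0)--(4,1.6);
\fill[gray!25] (2,3.3) circle (10pt);
\node (a1) at (0,0) {$z_1$}; \node (a2) at (2,3.3) {$z_2$}; \node (a3) at (4,0) {$z_3$};
\node (y) at (0,1.6) {$y$}; \node (x) at (4,1.6) {$x$};
\draw[->] (a1)--(a2); \draw[->] (a2)--(a3); \draw[->] (a3)--(a1);
\draw[->] (a1)--(x); \draw[->] (x)--(a2); \draw[->] (a2)--(y);
\begin{scope}[xshift=6.5cm]
\draw[line width=20pt, gray!25, line cap=round] (0,0)--(2,0);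
\draw[line width=20pt, gray!25, line cap=round] (2,3.3)--(1,1.65);
\draw[line width=20pt, gray!25, line cap=round] (4,0)--(3,1.65);
\node (b1) at (1,1.65) {$z_1$}; \node (b2) at (3,1.65) {$z_2$}; \node (b3) at (2,0) {$z_3$};
\node (t1) at (0,0) {$\theta_1$}; \node (t2) at (2,3.3) {$\theta_2$}; \node (t3) at (4,0) {$\theta_3$};
\draw[->] (b1)--(b2); \draw[->] (b2)--(b3); \draw[->] (b3)--(b1);
\draw[->] (b1)--(t1); \draw[->] (t1)--(b3); \draw[->] (b2)--(t2);
\draw[->] (t2)--(b1); \draw[->] (b3)--(t3); \draw[->] (t3)--(b2);
\end{scope}
\end{tikzpicture}
\caption{Two ways to place the vertices of a directed triangle $z_1\to z_2\to z_3\to z_1$ in three pairwise linked classes (shaded), using companions from $A$. Left: companions $x,y$ with $z_1\to x\to z_2\to y$. Right: companions $\theta_k$ with $z_k\to\theta_k\to z_{k-1}$. The unused vertices of $A$ form the fourth class.}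
\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:EG}
\begin{enumerate}
\item[(a)] If $N_i^+=\{x\}$ or $N_i^-=\{x\}$, then $z_{i-1}\to x\to z_{i+1}$.
\item[(b)] If $\{i,j,k\}=\{1,2,3\}$, there are $p,p'\in N_i^-\cup N_j^-$ with $z_k\to p\to p'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $A-x$ and $\{z_i\}$ are not linked, so $(A-x)+z_i$ is acyclic by Lemma~\ref{lem:merge}(a). Its complement $\{x,z_{i+1},z_{i-1}\}$ is a directed triangle by~\eqref{eq:complement}, and it contains the arc $z_{i+1}\to z_{i-1}$.

(b) No arc goes from $A\setminus(N_i^-\cup N_j^-)$ to $\{z_i,z_j\}$, so the union of these two sets is acyclic. Its complement $(N_i^-\cup N_j^-)+z_k$ is cyclic. As $A$ is acyclic, a cycle in the complement passes through $z_k$; let $p,p'$ be the next two vertices on it, which differ from $z_k$ because the length is at least $3$.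
\end{proof}

The construction on the left of Figure~\ref{fig:triangle} gives nine of the twelve arcs that a $4$-family needs.

\begin{lemma}\label{lem:construction}
Suppose that $|N_2^+|\ge2$ and $|N_2^-|\ge2$. Let $x,y\in A$ satisfy $z_1\to x\to z_2\to y$ and $N_1^-\ne\{y\}$. Then at least one of the following holds.
\begin{enumerate}
\item[$(\mathrm{i})_y$] $N_1^+\subseteq\{x,y\}$ and $N_A^+(y)\subseteq\{x\}$.
\item[$(\mathrm{ii})_y$] $N_3^+\subseteq\{x,y\}$ and $N_A^+(x)\subseteq\{y\}$.
\item[$(\mathrm{iii})_y$] $N_3^-\subseteq\{x,y\}$ and $N_A^-(x)\subseteq\{y\}$.
\end{enumerate}
\end{lemma}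

\begin{proof}
By asymmetry $x\ne y$. Let $T_1=\{z_1,y\}$, $T_2=\{z_2\}$, $T_3=\{z_3,x\}$ and $R=A\setminus\{x,y\}$; these sets are disjoint and acyclic. The sets $T_1,T_2$ are linked by $z_1\to z_2\to y$, the sets $T_2,T_3$ by $x\to z_2\to z_3$, and the sets $T_1,T_3$ by $z_3\to z_1\to x$. The set $N_2^+$ has an element other than $y$ and does not contain $x$, and $N_2^-$ has an element other than $x$ and does not contain $y$; so $T_2$ and $R$ are linked. The set $N_1^-$ is nonempty, differs from $\{y\}$ and does not contain $x$, so an arc goes from $R$ to $T_1$. Since $T_1,T_2,T_3,R$ is not a $4$-family, there is no arc from $T_1$ to $R$, or none from $T_3$ to $R$, or none from $R$ to $T_3$. These are the three alternatives.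
\end{proof}

We distinguish three cases. In the first two a vertex $x$ as in Lemma~\ref{lem:construction} exists, and we win by varying $y$.

\subsection*{Case 1: one of the six sets $N_i^\pm$ is a singleton}
By duality and relabeling of the triangle, let $N_1^+=\{x\}$. Lemma~\ref{lem:EG}(a) gives $z_3\to x\to z_2$, so $x\in N_1^+\cap N_2^-\cap N_3^+$. Four more applications of Lemma~\ref{lem:EG}(a) give the following.
\begin{itemize}
\item $|N_2^+|\ge2$. If $N_2^+=\{x'\}$, then $z_1\to x'$, so $x'=x$; but $x\in N_2^-$.
\item $|N_2^-|\ge2$. Otherwise $N_2^-=\{x\}$ and $x\to z_3$; but $z_3\to x$.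
\item $|N_3^+|\ge2$. Otherwise $N_3^+=\{x\}$ and $z_2\to x$; but $x\to z_2$.
\item $N_1^-\ne\{y\}$ for every $y\in N_2^+$. Otherwise $y\to z_2$; but $z_2\to y$.
\end{itemize}
So Lemma~\ref{lem:construction} applies to $x$ and every $y\in N_2^+$.

Alternative $(\mathrm{ii})_y$ never holds. By Lemma~\ref{lem:EG}(b) with $k=1$ there is $c\in N_2^-\cup N_3^-$ with $x\to c$, because $x$ is the only out-neighbor of $z_1$ in $A$. If $(\mathrm{ii})_y$ held, then $c=y$, and $N_3^+=\{x,y\}$ since $|N_3^+|\ge2$. So $c\in N_2^+\cap N_3^+$, which contradicts $c\in N_2^-\cup N_3^-$.

By Lemma~\ref{lem:EG}(b) with $k=2$ there are $y_1,u\in N_1^-\cup N_3^-$ with $z_2\to y_1\to u$. Here $u\ne x$ because $x\in N_1^+\cap N_3^+$, so $(\mathrm{i})_{y_1}$ fails and $(\mathrm{iii})_{y_1}$ holds. As $N_3^-$ is nonempty and does not contain $x$, we get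
\[
N_3^-=\{y_1\},\qquad N_A^-(x)\subseteq\{y_1\}.
\]
Now take $y_2\in N_2^+-y_1$. Alternative $(\mathrm{iii})_{y_2}$ fails because $y_1\in N_3^-$ and $y_1\notin\{x,y_2\}$. So $(\mathrm{i})_{y_2}$ holds, and $N_A^+(y_2)\subseteq\{x\}$. But $x$ is not an out-neighbor of $y_2$, since $N_A^-(x)\subseteq\{y_1\}$; neither is $z_2$, since $z_2\to y_2$; nor $z_3$, since $N_3^-=\{y_1\}$. Thus $N^+(y_2)\subseteq\{z_1\}$, against Lemma~\ref{lem:degree}.

\subsection*{Case 2: all $|N_i^\pm|\ge2$, and $z_i\to x\to z_{i+1}$ for some $i$ and some $x\in A$}
After rotating the indices, $z_1\to x\to z_2$. We show that this forces $z_3\to x$, and then, by duality, also $x\to z_3$.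

Lemma~\ref{lem:construction} applies to $x$ and every $y\in N_2^+$. Since all six sets have at least two elements, the alternatives $(\mathrm{i})_y$, $(\mathrm{ii})_y$, $(\mathrm{iii})_y$ give $N_1^+=\{x,y\}$, $N_3^+=\{x,y\}$, $N_3^-=\{x,y\}$, respectively. So each alternative holds for at most one $y$, and $(\mathrm{ii})_y$ and $(\mathrm{iii})_{y'}$ cannot both hold for any $y,y'$, as they would put $x$ in both $N_3^+$ and $N_3^-$. Since $|N_2^+|\ge2$, there are distinct $y,y'\in N_2^+$ such that $(\mathrm{i})_y$ holds and one of $(\mathrm{ii})_{y'}$, $(\mathrm{iii})_{y'}$ holds. From $(\mathrm{i})_y$ we have $z_1\to y$, and also $z_2\to y$, so $N^+(y)\subseteq\{x,z_3\}$, and Lemma~\ref{lem:degree} gives $y\in N_3^-$. As $y\notin\{x,y'\}$, alternative $(\mathrm{iii})_{y'}$ fails. Hence $(\mathrm{ii})_{y'}$ holds, and $z_3\to x$.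

Now reverse all arcs and set $(z_1',z_2',z_3')=(z_2,z_1,z_3)$. In the reversed digraph $z_1'\to z_2'\to z_3'\to z_1'$ and $z_1'\to x\to z_2'$, and the six neighborhoods in $A$ still have at least two elements. The previous paragraph gives $z_3'\to x$ in the reversed digraph, that is, $x\to z_3$ in $D$. This contradicts asymmetry.

\subsection*{Case 3: all $|N_i^\pm|\ge2$, and $z_i\to x\to z_{i+1}$ for no $i$ and no $x\in A$}
By Lemma~\ref{lem:EG}(b), for each $k$ there is $\theta_k\in N_k^+\cap(N_{k+1}^-\cup N_{k-1}^-)$. The pattern $z_k\to\theta_k\to z_{k+1}$ is excluded, so $z_k\to\theta_k\to z_{k-1}$. The vertex $\theta_k$ is not adjacent to $z_{k+1}$: the arc $\theta_k\to z_{k+1}$ was just excluded, and $z_{k+1}\to\theta_k$ would give the excluded pattern $z_{k+1}\to\theta_k\to z_{k+2}$, as $z_{k+2}=z_{k-1}$. So all arcs between $\theta_k$ and $H$ are known. The vertices $\theta_1,\theta_2,\theta_3$ are distinct, and with $\Theta=\{\theta_1,\theta_2,\theta_3\}$ we have $N_k^+\cap\Theta=\{\theta_k\}$ and $N_k^-\cap\Theta=\{\theta_{k+1}\}$.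

Let $U_k=\{z_{k-1},\theta_k\}$, as on the right of Figure~\ref{fig:triangle}. The arcs $z_{k-1}\to z_k$ and $z_k\to\theta_k$ link $U_k$ and $U_{k+1}$, and with indices modulo $3$ this covers all three pairs. Since $|N_k^\pm|\ge2$, each $z_k$ has an out-neighbor and an in-neighbor in $A\setminus\Theta$. So $U_1,U_2,U_3,A\setminus\Theta$ is a $4$-family, a contradiction.

\medskip
The three cases are exhaustive, so no optimal partition has $|H|=3$.

\section{The case where $H$ has at least four vertices}\label{sec:large}

Fix an optimal partition $V=A\sqcup H$ with $h=|H|\ge4$. We want linked sets $X,Y$ that violate Lemma~\ref{lem:split}. A source of $D[A]$ has all of its in-neighbors in $H$, at least two by Lemma~\ref{lem:degree}, and a sink has all of its out-neighbors in $H$. If $Y$ consists of a source and a sink, two of the four labels are therefore large without further work.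

\subsection*{Choice of a source and a sink}
There are a source $s$ and a sink $t\ne s$ of $D[A]$ such that, with $A_0=A\setminus\{s,t\}$, the vertex $s$ has an out-neighbor in $A_0$ and $t$ has an in-neighbor in $A_0$. If $D[A]$ has a path of length $2$, let $s$ and $t$ be the first and the last vertex of a longest path; its second and its second-to-last vertex lie in $A_0$. Otherwise Lemma~\ref{lem:notstar} gives disjoint arcs $a\to b$ and $c\to d$. Without paths of length $2$, the tail of an arc is a source and the head is a sink, and we take $s=a$, $t=d$, with $b,c\in A_0$.

The sets $X=A_0$ and $Y=\{s,t\}$ are linked, and $N_H^-(Y)\supseteq N^-(s)$ and $N_H^+(Y)\supseteq N^+(t)$ have at least two elements. By Lemma~\ref{lem:split}, $|N_H^-(A_0)|\le1$ or $|N_H^+(A_0)|\le 1$. Duality exchanges the roles of $s$ and $t$ and of these two sets, so we may assume $|N_H^-(A_0)|\le1$.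

\subsection*{Only one vertex of $H$ sends arcs to $A_0$}
Let $a$ be a source of $D[A_0]$. Its in-neighbors lie outside $A_0$ and differ from $t$, which is a sink of $D[A]$, so $N^-(a)\subseteq N_H^-(A_0)+s$. By Lemma~\ref{lem:degree}, $N_H^-(A_0)=\{g\}$ for some $g\in H$, and
\begin{equation}\label{eq:sources}
N^-(a)=\{s,g\}\quad\text{for every source $a$ of $D[A_0]$.}
\end{equation}
Let $z\in H-g$. Then $N_A^+(z)\subseteq\{s,t\}$. By Lemma~\ref{lem:neighbors}(a) a path of length at least $1$ in $D[A]$ starts in $N_A^+(z)$, and it cannot start at the sink $t$. So
\begin{equation}\label{eq:out}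
N_A^+(z)=\{s\}\ \text{ or }\ N_A^+(z)=\{s,t\}\qquad\text{for every } z\in H-g.
\end{equation}
Since no arc goes from $H-g$ to $A_0$, Lemma~\ref{lem:merge}(a) shows that
\begin{equation}\label{eq:exchange}
A_0\cup H_1\text{ is acyclic for every acyclic } H_1\subseteq H-g.
\end{equation}
Thus we may trade $s$ and $t$ for any acyclic part of $H-g$, and optimality bounds the size of such a part.

\subsection*{Optimality forces $h=4$}
If $g$ were a hub of $H$, then $A_0\cup(H-g)$ would be acyclic by~\eqref{eq:exchange}, with $|A|+h-3>|A|$ vertices, and its complement $\{s,t,g\}$ has a hub by Lemma~\ref{lem:small}. This contradicts optimality, so $g$ is not a hub. Let $v\ne w$ be hubs of $H$ (Lemma~\ref{lem:twohubs}). The set $A_0\cup(H\setminus\{g,v\})$ is acyclic by~\eqref{eq:exchange} and has $|A|+h-4$ vertices, and its complement $\{s,t,g,v\}$ has a hub by Lemma~\ref{lem:small}. Optimality gives $h=4$.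

The set $C=H-g$ has three vertices and is cyclic, as $g$ is not a hub; so it is a directed triangle, and it contains $v$ and $w$. Any two vertices of $C$ form an acyclic set containing a hub of $H$, so Lemma~\ref{lem:neighbors}(c) applies to every pair in $C$. In view of~\eqref{eq:out}, at most one $z\in C$ has $N_A^+(z)=\{s\}$. If none had, all three vertices of $C$ would send an arc to $t$, and $N^+(t)\subseteq H$ would give $N^+(t)\subseteq\{g\}$, against Lemma~\ref{lem:degree}. So exactly one vertex $e\in C$ has $N_A^+(e)=\{s\}$, and we can write $C$ as
\[
e\to c_1\to c_2\to e,\qquad N_A^+(c_1)=N_A^+(c_2)=\{s,t\}.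
\]
By asymmetry the nonempty sets $N_A^-(c_1)$ and $N_A^-(c_2)$ lie in $A_0$, and their union has at least two elements by Lemma~\ref{lem:neighbors}(c). Hence $|A_0|\ge2$.

\subsection*{A second optimal partition}
No exchange enlarges $A$, but one keeps its size. Let
\[
A'=A_0\cup\{c_1,c_2\},\qquad H'=\{s,t,g,e\}.
\]
The set $A'$ is acyclic by~\eqref{eq:exchange}, $|A'|=|A|$, and $H'$ has a hub by Lemma~\ref{lem:small}. So $V=A'\sqcup H'$ is optimal with $|H'|=4$, and Lemma~\ref{lem:split} applies to it. The gain is that each of $c_1,c_2$ has the two out-neighbors $s,t$ in $H'$. For every partition $A'=X\sqcup Y$ with $c_1\in X$ and $c_2\in Y$, the sets $N_{H'}^+(X)$ and $N_{H'}^+(Y)$ contain $\{s,t\}$, and $c_1\to c_2$ is an arc from $X$ to $Y$. To contradict Lemma~\ref{lem:split} it remains to arrange an arc from $Y$ to $X$ together with $|N_{H'}^-(X)|\ge2$ and $|N_{H'}^-(Y)|\ge2$. By~\eqref{eq:sources}, a side that contains a source of $D[A_0]$ has the in-neighbors $s,g\in H'$.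

Suppose first that $D[A_0]$ has at least two sources. Pick $a'\in N_A^-(c_1)\subseteq A_0$, a source $a_1\ne a'$ of $D[A_0]$, and a source $a_0\ne a_1$. Let $X=\{c_1,a_1\}$ and $Y=A'\setminus X$, so $c_2,a_0,a'\in Y$. Then $a'\to c_1$ goes from $Y$ to $X$, and both $N_{H'}^-(X)$ and $N_{H'}^-(Y)$ contain $\{s,g\}$.

Suppose now that $D[A_0]$ has a unique source $a_0$. As $|A_0|\ge2$, the digraph $D[A_0-a_0]$ has a source $b$. It is not a source of $D[A_0]$, so $a_0\to b$. An in-neighbor of $b$ is $a_0$ if it lies in $A_0$, is $s$ if it lies in $\{s,t\}$, and is $g$ if it lies in $H$. By Lemma~\ref{lem:degree}, $s\to b$ or $g\to b$. Let $X=\{c_1,b\}$ and $Y=A'\setminus X$, so $c_2,a_0\in Y$. Then $a_0\to b$ goes from $Y$ to $X$, the set $N_{H'}^-(Y)$ contains $\{s,g\}$, and $N_{H'}^-(X)$ contains $e$, because $e\to c_1$, and one of $s,g$.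

In both cases Lemma~\ref{lem:split} is violated, so no optimal partition has $|H|\ge4$. An optimal partition exists and has $|H|\ge3$, and Section~\ref{sec:triangle} excluded $|H|=3$. This contradiction proves Proposition~\ref{prop:critical}, and with it Theorem~\ref{thm:main} and the conjecture. \qed

\section{Digraphs with symmetric arcs}\label{sec:symmetric}

Some restriction on symmetric arcs is necessary, as the complete symmetric digraphs in the introduction show. The one on three vertices locates a point where the proof breaks: it is critical and satisfies Lemma~\ref{lem:degree}, but $A$ is a single vertex, the cycles in $A+z$ have length $2$, and there is no arc in $D[A]$ along which $A$ could be split. On the other hand, the step that adds a maximal acyclic set to a family does not use asymmetry. Asymmetry is needed only in the part of the digraph where the extra color is created.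

\begin{proposition}\label{prop:symmetric}
Let $D$ be any digraph, let $m\ge0$, and let $A_1,\dots,A_m$ be sets such that $A_i$ is a maximal acyclic set of $D-(A_1\cup\dots\cup A_{i-1})$ for each $i$. Suppose that $D-(A_1\cup\dots\cup A_m)$ has an asymmetric induced subdigraph $D[W]$ with $\operatorname{dc}(D[W])\ge q\ge3$. Then $\operatorname{dac}(D)\ge m+q+1$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:main}, $D[W]$ has a complete acyclic coloring with at least $q+1$ colors, and any $q+1$ of its classes form a $(q+1)$-family. Each $A_i$ is nonempty, being a maximal acyclic set of a digraph that contains $W$. For $x\notin A_1\cup\dots\cup A_i$ the set $A_i+x$ is cyclic by maximality, where the cycle may now have length $2$, so $x$ has an in-neighbor and an out-neighbor in $A_i$ by Lemma~\ref{lem:merge}(b). Hence $A_i$ is linked to $A_j$ for $j>i$ and to every member of the family in $D[W]$. Adding $A_1,\dots,A_m$ gives an $(m+q+1)$-family, and Lemma~\ref{lem:extend} applies.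
\end{proof}

\begin{thebibliography}{1}

\bibitem{ORS}
Mika Olsen, Christian Rubio-Montiel, Alejandra Silva Ramirez,
\emph{Acyclic and complete coloring of digraphs with the minimum and maximum possible numbers of colors},
arXiv:2508.16043 (2025).

\end{thebibliography}
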